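# Transposing two variables cannot be described with finitely many variables

## 1. Set algebras, and elements with a spare coordinate

Take first-order formulas with variables $v_i$, $i<\alpha$, where $\alpha$ is an ordinal. Over a nonempty base set $U$, a formula defines a set of evaluations $s\in{}^\alpha U$. The connectives, the quantifiers $\exists v_i$ and the interchange of two variables become operations on such sets. We recall these operations exactly.

**Definition (full set algebra).** The full set algebra of dimension $\alpha$ with base $U\neq\emptyset$ has universe $\mathcal P({}^\alpha U)$, the Boolean operations $+,-,\cdot,0,1$ (complement relative to ${}^\alpha U$), and for $i,j<\alpha$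

- the cylindrifications $c_iX=\{s\in{}^\alpha U: s(i/u)\in X\text{ for some }u\in U\}$, where $s(i/u)$ is $s$ with its $i$-th entry replaced by $u$;
- the diagonal constants $d_{ij}=\{s\in{}^\alpha U: s_i=s_j\}$;
- the transpositions $p_{ij}X=\{s\in{}^\alpha U: s\circ[i,j]\in X\}$, where $[i,j]$ is the permutation of $\alpha$ interchanging $i$ and $j$.

For instance, if $U=\{0,1\}$ and $X=\{s:s_0=0,\ s_1=1\}$, then $c_0X=\{s:s_1=1\}$ and $p_{01}X=\{s:s_0=1,\ s_1=0\}$.

**Definition (representable algebras).** $RQEA_\alpha$ is the class of algebras of this similarity type that are isomorphic to subalgebras of direct products of full set algebras. $RCA_\alpha$ is defined in the same way with the $p_{ij}$ omitted. The cylindric reduct of an algebra is obtained by forgetting the $p_{ij}$.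

Both classes are equational classes. We want to know how hard it is to describe the $p_{ij}$ once the cylindric part is understood. Here is a case in which it is easy. For $a\ne b$ put $S^a_bx=c_a(d_{ab}\cdot x)$. In a set algebra,
$$s\in S^a_bX\iff s(a/s_b)\in X. \tag{1}$$
So $S^a_b$ substitutes $v_b$ for $v_a$. If a third variable is free for use as temporary storage, two variables can be interchanged by three substitutions.

**Proposition 1.** Let $i,j,k<\alpha$ be distinct. The one-variable equation
$$p_{ij}c_kx=S^k_iS^i_jS^j_k\,c_kx \tag{2}$$
is valid in $RQEA_\alpha$. Moreover, let $\mathfrak D$ be an algebra of the type of $RQEA_\alpha$ whose cylindric reduct is in $RCA_\alpha$, which satisfies all equations (2) and $p_{ii}x=x$, and in which for every element $x$ and all $i\neq j$ there is $k\notin\{i,j\}$ with $c_kx=x$. Then $\mathfrak D\in RQEA_\alpha$.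

**Proof.** Equations pass to subalgebras and products, so we check (2) in a full set algebra. Let $X=c_kX$ and $s\in{}^\alpha U$. By (1) applied three times, $s\in S^k_iS^i_jS^j_kX$ iff $s'''\in X$, where $s'=s(k/s_i)$, $s''=s'(i/s'_j)$ and $s'''=s''(j/s''_k)$. Now $s'_j=s_j$ and $s''_k=s'_k=s_i$. So $s'''_i=s_j$, $s'''_j=s_i$, $s'''_k=s_i$, and the other entries are those of $s$. Thus $s'''$ is $s\circ[i,j]$ with its $k$-th entry replaced by $s_i$. Since $c_kX=X$, membership in $X$ does not depend on the $k$-th entry. Hence $s'''\in X$ iff $s\circ[i,j]\in X$ iff $s\in p_{ij}X$.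

For the second part, let $g$ embed the cylindric reduct of $\mathfrak D$ into a product of full cylindric set algebras. Given $x$ and $i\ne j$, choose $k$ with $c_kx=x$. Then $c_kg(x)=g(x)$. By (2) in $\mathfrak D$ and in the product,
$$g(p_{ij}x)=g(S^k_iS^i_jS^j_kc_kx)=S^k_iS^i_jS^j_kc_kg(x)=p_{ij}c_kg(x)=p_{ij}g(x).$$
Also $g(p_{ii}x)=g(x)=p_{ii}g(x)$. So $g$ preserves all $p_{ij}$. $\square$

So for algebras in which every element has a spare coordinate, one variable is enough to describe the transpositions over $RCA_\alpha$. What changes in general? An element may depend on every coordinate. If $|U|\ge2$, a singleton $\{s\}$ satisfies $c_k\{s\}\ne\{s\}$ for every $k$, and (2) says nothing directly about $p_{ij}\{s\}$.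

A set $E$ of equations *axiomatizes $RQEA_\alpha$ over $RCA_\alpha$* if $RQEA_\alpha$ is exactly the class of models of $E$ whose cylindric reduct lies in $RCA_\alpha$. For infinite $\alpha$ we ask:

(i) Can $RQEA_\alpha$ be axiomatized by a set of equations containing only finitely many variables?

(ii) Can $RQEA_\alpha$ be axiomatized over $RCA_\alpha$ by a set of equations containing only finitely many variables?

The set may be infinite, but all its equations must use variables from one fixed finite list. It is known that $RCA_\alpha$ itself cannot be axiomatized by equations containing only finitely many variables. A negative answer to (i) alone could thus still be blamed on the cylindric part, and (ii) removes that excuse. The questions come from H. Andréka, I. Németi and Zs. Tuza, "Transposition of variables is hard to describe", arXiv:2409.04088 (2024). Both answers are no.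

## 2. Finitely many variables and $n$-generated subalgebras

From now on $\alpha\ge3$ is any ordinal; the questions are the case $\alpha\ge\omega$. Let $G$ be the group of permutations of $\alpha$ with finite support, and $Alt\le G$ the subgroup of even ones. Products are compositions, $\sigma\tau=\sigma\circ\tau$. For $\sigma\in G$ and $X\subseteq{}^\alpha U$ put
$$P_\sigma X=\{s:s\circ\sigma\in X\}.$$
Then $p_{ij}=P_{[i,j]}$, and $P_\sigma P_\tau=P_{\sigma\tau}$, because $s\in P_\sigma P_\tau X$ iff $s\circ\sigma\in P_\tau X$ iff $s\circ\sigma\circ\tau\in X$. Since transpositions generate $G$, in set algebras every $P_\sigma$ is a composition of $p_{ij}$'s.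

**Definition ($R(\Sigma)$).** For $\Sigma\subseteq G$, $R(\Sigma)$ is the class of algebras isomorphic to subalgebras of products of full set algebras (with nonempty bases) equipped with the Boolean operations, all $c_i,d_{ij}$, and the $P_\sigma$ for $\sigma\in\Sigma$.

So $RCA_\alpha=R(\emptyset)$ and $RQEA_\alpha=R(\{\text{transpositions}\})$. If $\Sigma'\subseteq\Sigma$, then $\Sigma'$-reducts of members of $R(\Sigma)$ are in $R(\Sigma')$.

**Theorem 2.** For every $n\ge1$ and every odd $\tau\in G$ there is an algebra $\mathfrak A$ with Boolean operations, $c_i$, $d_{ij}$ $(i,j<\alpha)$ and $P_\sigma$ $(\sigma\in G)$, where $P_\sigma P_\rho=P_{\sigma\rho}$, such that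

1. every subalgebra of $\mathfrak A$ generated by at most $n$ elements lies in $R(G)$;
2. the reduct of $\mathfrak A$ with only the $P_\sigma$, $\sigma\in Alt$, lies in $R(Alt)$; in particular the cylindric reduct lies in $RCA_\alpha$;
3. the reduct of $\mathfrak A$ with only $P_\tau$ is not in $R(\{\tau\})$.

**Theorem 3.** For every $n\ge1$ there is an algebra $\mathfrak A'$ of the same type satisfying property 1 whose cylindric reduct is not in $RCA_\alpha$.

**Theorem 4.** Let $\alpha\ge\omega$. (i) $RQEA_\alpha$ cannot be axiomatized by a set of equations containing only finitely many variables. (ii) $RQEA_\alpha$ cannot be axiomatized over $RCA_\alpha$ by a set of equations containing only finitely many variables.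

**Proof of Theorem 4 from Theorem 2.** Suppose $E$ contains altogether at most $n$ variables, $n\ge1$, and axiomatizes $RQEA_\alpha$ over $RCA_\alpha$. Then $E$ is valid in $RQEA_\alpha$. Take $\mathfrak A$ from Theorem 2 with $\tau$ a transposition, and consider its reduct of the type of $RQEA_\alpha$. To test an equation of $E$ at given values of its variables, we only compute inside the subalgebra generated by these at most $n$ values. That subalgebra is contained in an $n$-generated subalgebra of $\mathfrak A$, so by property 1 it is in $RQEA_\alpha$, and the equation holds. So the reduct is a model of $E$. By property 2 its cylindric reduct is in $RCA_\alpha$. Hence the reduct is in $RQEA_\alpha$, and so the reduct of $\mathfrak A$ with only $P_\tau$ is in $R(\{\tau\})$. This contradicts property 3 and proves (ii).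

If $E$ axiomatized $RQEA_\alpha$ outright, it would also axiomatize it over $RCA_\alpha$, because cylindric reducts of members of $RQEA_\alpha$ are in $RCA_\alpha$. So (i) follows from (ii). $\square$

It remains to prove Theorems 2 and 3.

## 3. Coloring injective pairs

The combinatorial core is visible in dimension $2$, where we work without any algebra.

Take three classes $0,1,2$ with one point each, and let $Q$ be the set of the six injective pairs $01,02,12,10,20,21$. A *line* consists of the pairs of $Q$ that agree in one given coordinate, with a given value there. Each line has two members, and the six lines join the pairs into a hexagon: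
$$01-02-12-10-20-21-01 .$$
Color the pairs so that every line carries every color. With three colors this is impossible, since lines have only two members. With two colors the colors must alternate around the hexagon, so the color classes are $\{01,12,20\}$ and $\{02,10,21\}$. Interchanging the coordinates sends $01$ to $10$, which is three steps away, so the color changes. A two-coloring exists, but none is invariant under the transposition.

Now give each class $m$ points $(a,v)$, $v\in\mathbb Z_m$, with $m$ odd, and let $Q$ be the set of pairs of points from different classes. Lines have $2m$ members. With $m$ colors there is an invariant coloring: give $((a,v),(b,w))$ the color $v+w$. With $2m$ colors we may use the hexagon parity of $(a,b)$ together with $v+w$; every line carries every color, but the transposition changes the parity.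

No $2m$-coloring in which each line carries all colors is invariant. To see this, note that each line has exactly one member of each color. Fix a color and let $n_{ab}$ be the number of pairs of this color with classes $(a,b)$. For each of the $m$ first points in class $a$ there is exactly one second point giving this color, so $n_{ab}+n_{ac}=m$, where $c$ is the third class. Likewise $n_{ab}+n_{cb}=m$. So each step along the hexagon replaces $n$ by $m-n$. It takes three steps from $ab$ to $ba$, hence $n_{ba}=m-n_{ab}$. Invariance would give $n_{ba}=n_{ab}$, so $2n_{ab}=m$, which is impossible since $m$ is odd.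

This suggests the following plan. Build an algebra with a set $Q$ of this kind as a piece that cannot be cut inside it, and cut $Q$ formally into pieces $R_c$, one for each color $c$, each with the same cylindrifications as $Q$ and each fixed by all $P_\sigma$. Any $n$ elements distinguish at most $2^n$ groups of colors, so if $2^n\le m$ the invariant coloring represents the subalgebra they generate. With $2m$ colors, parity represents the operations $P_\sigma$ with $\sigma$ even, and the counting argument is to exclude odd ones.

One serious point remains. The counting used that lines have $2m$ members. An arbitrary representation uses a base $W$ of its own, and nothing so far limits the length of the lines in the image of $Q$. With all coordinates but one fixed, there is only one free coordinate, and two candidate values for it never appear side by side. The remedy is to enlarge the base by new points that are *lists*: a single list placed in one coordinate holds, with indices, all the points that the line argument needs.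

## 4. A base algebra whose points include lists

Fix $n\ge1$ and let $m=2^n+1$; thus $m$ is odd and $m\ge2^n$. Fix a finite $F\subseteq\alpha$ with $f:=|F|\ge3$. The complement $\alpha\setminus F$ is called the tail.

**Definition (points, classes, lists).** Let $I=\alpha\cup\{\infty\}$ with $\infty\notin\alpha$, and $T=I\times\mathbb Z_m$. For $x=(a,v)\in T$ put $cl(x)=a$ and $val(x)=v$. Class $a$ is $\{a\}\times\mathbb Z_m$. Let $I_0=\{0,\dots,f\}$, $J=I_0\times\mathbb Z_m$, and let $fst:J\to I_0$ be the first projection. A *list* is an injective map $\ell:J\to T$ with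
$$cl(\ell(j))=cl(\ell(j'))\iff fst(j)=fst(j').$$
Let $L$ be the set of lists, and for $\ell\in L$ let $g_\ell=\{cl(\ell(j)):j\in J\}$. The base is the disjoint union $U=T\sqcup L$.

The set $g_\ell$ has $f+1$ elements. A list maps each $\{k\}\times\mathbb Z_m$ injectively into a single class, which has $m$ elements, so it maps $J$ bijectively onto the union of the classes in $g_\ell$. Conversely, every set of $f+1$ classes is $g_\ell$ for some $\ell\in L$: match $I_0$ with the classes and keep the second coordinate.

**Definition ($Q$, $V_a$, $D^{ab}_j$).** Put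
$$Q=\{s\in{}^\alpha T: cl\circ s\text{ is injective and } |I\setminus ran(cl\circ s)|=1\}.$$
For $a\in F$ let $V_a$ be the set of $t\in{}^\alpha U$ such that $t_a\in L$, $t_i\in T$ for $i\in\alpha\setminus F$, $cl\circ t$ is injective on $\alpha\setminus F$, and
$$I\setminus\{cl(t_i):i\in\alpha\setminus F\}=g_{t_a}.$$
For $a\neq b$ in $F$ and $j\in J$ let $D^{ab}_j=\{t\in V_a: t_b=t_a(j)\}$.

In words, $V_a$ says that entry $a$ is a list of all points in the classes not used by the tail, and $D^{ab}_j$ adds that entry $b$ is the $j$-th item on that list. If $\alpha=\omega$, the sequence $s_i=(i,0)$ misses only class $\infty$ and is in $Q$; the sequence $s_i=(i+1,0)$ misses the two classes $0,\infty$ and is not in $Q$. If $\alpha=3$ and $F=\{0,1,2\}$, the tail is empty, $I$ has four classes, $g_\ell=I$ for every list, $V_a=\{t:t_a\in L\}$, and $Q$ is the set of triples of points from distinct classes.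

The sequence $s_i=(i,0)$ shows $Q\neq\emptyset$ in general. Also $P_\sigma Q=Q$ for $\sigma\in G$, since $s\circ\sigma$ and $s$ have the same range and $cl\circ s\circ\sigma$ is injective iff $cl\circ s$ is.

**Making $Q$ an atom.** Let $\Gamma$ be the group of permutations $\gamma$ of $T$ with $cl(\gamma x)=cl(\gamma y)\iff cl(x)=cl(y)$. It acts on $L$ by $\ell\mapsto\gamma\circ\ell$, hence on $U$, and coordinatewise on ${}^\alpha U$. Let $B$ be the set of $\Gamma$-invariant subsets of ${}^\alpha U$. Because
$$\gamma(s(i/u))=(\gamma s)(i/\gamma u),\qquad \gamma(s\circ\sigma)=(\gamma s)\circ\sigma,$$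
$B$ is closed under the $c_i$ and $P_\sigma$; it is closed under the Boolean operations and contains the $d_{ij}$, since $\gamma$ acts by permutations. Let $\mathfrak B$ be the resulting algebra.

Each $\gamma\in\Gamma$ induces a permutation $\bar\gamma$ of $I$ with $cl(\gamma x)=\bar\gamma(cl(x))$, and $g_{\gamma\ell}=\bar\gamma[g_\ell]$. Hence $Q$ and $V_a$ are invariant. If $t_b=t_a(j)$, then $(\gamma t)_b=\gamma(t_a(j))=(\gamma t)_a(j)$, so $D^{ab}_j$ is invariant too. Thus $Q,V_a,D^{ab}_j\in B$.

Moreover $\Gamma$ is transitive on $Q$. Given $s,s'\in Q$, let $\delta$ be the permutation of $I$ sending $cl(s_i)$ to $cl(s'_i)$ for $i<\alpha$ and the class missed by $s$ to the class missed by $s'$. Define $\gamma$ by mapping class $cl(s_i)$ to class $cl(s_i')$ with the translation of values that takes $s_i$ to $s_i'$, and the missed class to the missed class with values unchanged. Then $\gamma\in\Gamma$ and $\gamma s=s'$. Therefore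
$$\text{every }x\in B\text{ satisfies } Q\subseteq x\ \text{ or }\ Q\cap x=\emptyset. \tag{3}$$

**Facts in $\mathfrak B$.** For all distinct $a,a',b,b'\in F$ among those occurring in the statement, and all $j,j'\in J$:

- (F1) $Q\le c_aV_a$.
- (F2) $c_bV_a=V_a$; $\ c_{b'}D^{ab}_j=D^{ab}_j$.
- (F3) $d_{aa'}V_a\le V_{a'}$; $\ d_{bb'}D^{ab}_j\le D^{ab'}_j$; $\ d_{aa'}D^{ab}_j\le D^{a'b}_j$.
- (F4) $D^{ab}_j\cdot D^{ab'}_j\le d_{bb'}$.
- (F5) $D^{ab}_j\cdot D^{ab}_{j'}=0$ for $j\ne j'$.
- (F6) $V_a\le c_bD^{ab}_j$.
- (F7) $V_a\cdot c_aQ\le\sum_{j\in J}D^{ab}_j$.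
- (F8) $D^{ab}_j\cdot D^{ab'}_{j'}\cdot c_aQ=0$ if $fst(j)=fst(j')$.
- (F9) $\prod_{b\in F\setminus\{a\}}D^{ab}_{j_b}\le c_aQ$ if the $fst(j_b)$, $b\in F\setminus\{a\}$, are pairwise distinct.

**Proof of the facts.** (F1) For $s\in Q$, the tail of $s$ misses exactly $f+1$ classes: those of the $s_i$, $i\in F$, and the one missed by $s$. Pick $\ell\in L$ with $g_\ell$ the set of these classes. Then $s(a/\ell)\in V_a$.

(F2) Membership of $t$ in $V_a$ does not depend on $t_b$ for $b\in F\setminus\{a\}$, and membership in $D^{ab}_j$ does not depend on $t_{b'}$ for $b'\in F\setminus\{a,b\}$.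

(F3) If $t\in V_a$ and $t_a=t_{a'}$, then the conditions for $V_{a'}$, which concern only $t_{a'}$ and the tail, hold. If $t\in D^{ab}_j$ and $t_b=t_{b'}$, then $t_{b'}=t_a(j)$. If $t\in D^{ab}_j$ and $t_a=t_{a'}$, then $t\in V_{a'}$ and $t_b=t_{a'}(j)$.

(F4) For such $t$, $t_b=t_a(j)=t_{b'}$.

(F5) The list $t_a$ is injective.

(F6) For $t\in V_a$, the sequence $t(b/t_a(j))$ is in $V_a$ by (F2), and hence in $D^{ab}_j$.

(F7) Let $t\in V_a$ and $t(a/u)\in Q$. Then $t_b\in T$ and its class differs from all classes of the tail, so it lies in $g_{t_a}$. The list $t_a$ covers the classes in $g_{t_a}$, so $t_b=t_a(j)$ for some $j$.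

(F8) For such $t$ with $t(a/u)\in Q$, the elements $t_b=t_a(j)$ and $t_{b'}=t_a(j')$ would be in the same class, although $t(a/u)\in Q$ has entries in distinct classes.

(F9) For $t$ in the product, the $t_b$ $(b\in F\setminus\{a\})$ lie in $f-1$ distinct classes of $g_{t_a}$, a set of $f+1$ classes. Choose $u$ in one of the two remaining classes. The classes of the tail are distinct and outside $g_{t_a}$. So $t(a/u)\in{}^\alpha T$ has pairwise distinct classes and misses exactly one class, that is, $t(a/u)\in Q$. $\square$

## 5. Splitting $Q$ into colors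

Let $C$ be a finite nonempty set of colors. We replace $Q$ by a formal disjoint union of one piece for each color.

**Definition ($\mathfrak A(C)$).** The universe is
$$A=\{(x,\phi):x\in B,\ x\cap Q=\emptyset,\ \phi\subseteq C\},$$
with the Boolean structure of the product of $\{x\in B:x\cap Q=\emptyset\}$ (complement relative to ${}^\alpha U\setminus Q$) and $\mathcal P(C)$. Define $\iota:B\to A$ by $\iota(x)=(x\setminus Q,\phi_x)$, where $\phi_x=C$ if $Q\subseteq x$ and $\phi_x=\emptyset$ otherwise. Let $(x,\phi)^\sharp=x\cup Q$ if $\phi\ne\emptyset$ and $(x,\phi)^\sharp=x$ if $\phi=\emptyset$; this is an element of $B$. Put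
$$c_i(x,\phi)=\iota\big(c_i((x,\phi)^\sharp)\big),\qquad d_{ij}=\iota(d_{ij}),\qquad P_\sigma(x,\phi)=(P_\sigma x,\phi).$$

So cylindrifications see whether some color is present, but not which. Since $P_\sigma Q=Q$, $P_\sigma x$ is disjoint from $Q$ when $x$ is.

The map $\iota$ embeds $\mathfrak B$ in $\mathfrak A(C)$ with respect to all operations. It is a Boolean homomorphism by (3). By (3) again, $\iota(x)^\sharp=x$, so $\iota$ is injective and $c_i\iota(x)=\iota(c_ix)$. Finally, $P_\sigma(x\setminus Q)=P_\sigma x\setminus Q$ and $Q\subseteq x\iff Q\subseteq P_\sigma x$, so $P_\sigma\iota(x)=\iota(P_\sigma x)$. Clearly $P_\sigma P_\rho=P_{\sigma\rho}$ in $\mathfrak A(C)$.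

Let $R_c=(\emptyset,\{c\})$ for $c\in C$. The $R_c$ are pairwise disjoint and $R_c\le\iota(Q)=(\emptyset,C)$. Since $R_c^\sharp=Q$,
$$c_aR_c=\iota(c_aQ)=c_a\iota(Q)\quad(a<\alpha),\qquad P_\sigma R_c=R_c\quad(\sigma\in G). \tag{4}$$

For an equivalence relation $\theta$ on $C$ let $A_\theta=\{(x,\phi)\in A:\phi\text{ is a union of }\theta\text{-blocks}\}$. It is closed under the Boolean operations. All values of $c_i$ and all $d_{ij}$ lie in $\iota[B]\subseteq A_\theta$, and $P_\sigma$ does not change $\phi$. So $A_\theta$ is the universe of a subalgebra $\mathfrak A_\theta$. The next lemma turns colorings of $Q$ into representations.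

**Lemma 5.** Let $\pi:Q\to C/\theta$ satisfy

(∗) for all $s\in Q$, $i<\alpha$ and every block $\beta$ there is $u$ with $s(i/u)\in Q$ and $\pi(s(i/u))=\beta$.

Then
$$h_\pi(x,\phi)=x\cup\{s\in Q:\pi(s)\subseteq\phi\}$$
is an embedding of the cylindric reduct of $\mathfrak A_\theta$ into the full cylindric set algebra with base $U$. It preserves $P_\sigma$ whenever $\pi(s\circ\sigma)=\pi(s)$ for all $s\in Q$.

**Proof.** Since $\phi$ is a union of blocks, each block is inside $\phi$ or inside $C\setminus\phi$. Hence $h_\pi$ respects complements; a block lies in a union of two such sets iff it lies in one of them, so $h_\pi$ respects $+$, and it is a Boolean homomorphism. It is injective: $x=h_\pi(x,\phi)\setminus Q$, and since $\pi$ is onto by (∗) and $Q\neq\emptyset$, the blocks inside $\phi$ are exactly the values of $\pi$ on $Q\cap h_\pi(x,\phi)$.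

For $y\in B$ we have $h_\pi(\iota(y))=y$: the second part of the union is $Q$ if $Q\subseteq y$ and empty otherwise. So the $d_{ij}$ are preserved.

For $c_i$, let first $\phi\neq\emptyset$ and let $\beta\subseteq\phi$ be a block. We claim $c_i\{s\in Q:\pi(s)\subseteq\phi\}=c_iQ$. Only $\supseteq$ needs proof. If $s(i/u)\in Q$, apply (∗) to $s(i/u)$ and $\beta$: there is $u'$ with $s(i/u')\in Q$ and $\pi(s(i/u'))=\beta\subseteq\phi$. Therefore
$$c_ih_\pi(x,\phi)=c_ix\cup c_iQ=c_i((x,\phi)^\sharp)=h_\pi\big(\iota(c_i((x,\phi)^\sharp))\big)=h_\pi(c_i(x,\phi)).$$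
If $\phi=\emptyset$, then $h_\pi(x,\phi)=x=(x,\phi)^\sharp$, and again $c_ih_\pi(x,\phi)=c_i((x,\phi)^\sharp)=h_\pi(c_i(x,\phi))$.

Finally, since $s\circ\sigma\in Q\iff s\in Q$,
$$P_\sigma h_\pi(x,\phi)=P_\sigma x\cup\{s\in Q:\pi(s\circ\sigma)\subseteq\phi\},$$
which equals $h_\pi(P_\sigma x,\phi)$ if $\pi(s\circ\sigma)=\pi(s)$ on $Q$. $\square$

**Two functions on $Q$.** We now generalize "sum of values" and "parity" from Section 3. For infinite $\alpha$ both must be measured relative to a reference sequence. For $s,s'\in Q$ let $s\equiv s'$ iff they differ in finitely many coordinates. Choose a representative $z$ of each $\equiv$-class. For $s\equiv z$ put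
$$\lambda(s)=\sum_{i<\alpha}\big(val(s_i)-val(z_i)\big)\in\mathbb Z_m,$$
a sum with finitely many nonzero terms. Let $\hat s:\alpha\cup\{\infty\}\to I$ be the bijection that extends $cl\circ s$ and sends $\infty$ to the class missed by $s$. If $s_i=z_i$ then $\hat s(i)=\hat z(i)$, so $\hat z^{-1}\hat s$ is a permutation of $\alpha\cup\{\infty\}$ with finite support. Let $\varepsilon(s)\in\mathbb Z_2$ be its parity. For example, if $z_i=(i,0)$ is a representative and $s=z(0/(\infty,2))$, then $\hat z^{-1}\hat s=[0,\infty]$, so $\varepsilon(s)=1$, and $\lambda(s)=2$.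

*Effect of $\sigma\in G$.* Let $s\in Q$. Then $s\circ\sigma\equiv s$, so the same $z$ is used, and
$$\lambda(s\circ\sigma)-\lambda(s)=\sum_{i\in supp\,\sigma}\big(val(s_{\sigma(i)})-val(s_i)\big)=0,$$
because $\sigma$ permutes its support. With $\sigma(\infty)=\infty$ we have $\widehat{s\circ\sigma}=\hat s\circ\sigma$, so $\varepsilon(s\circ\sigma)=\varepsilon(s)+\mathrm{sgn}(\sigma)$, where $\mathrm{sgn}(\sigma)\in\mathbb Z_2$ is the parity of $\sigma$.

*Effect of changing one entry.* Let $s\in Q$ and $i<\alpha$. If $u$ runs over the class of $s_i$, then $s(i/u)\in Q$, $s(i/u)\equiv s$, $\hat s$ and hence $\varepsilon$ are unchanged, and $\lambda$ takes every value in $\mathbb Z_m$. If $u$ runs over the class missed by $s$, then $s(i/u)\in Q$, $s(i/u)\equiv s$, the newly missed class is $cl(s_i)$, and $\widehat{s(i/u)}=\hat s\circ[i,\infty]$. So $\varepsilon$ flips, and $\lambda$ again takes every value.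

**Corollary 6.** (a) Every subalgebra of $\mathfrak A(C)$ generated by at most $n$ elements is in $R(G)$. (b) If $|C|=2m$, the reduct of $\mathfrak A(C)$ with the $P_\sigma$, $\sigma\in Alt$, is in $R(Alt)$.

**Proof.** (a) Let $(x_k,\phi_k)$, with at most $n$ indices $k$, be the generators. Let $c\,\theta\,c'$ iff $c,c'$ lie in the same sets $\phi_k$. There are at most $2^n\le m$ blocks, each $\phi_k$ is a union of blocks, and so the generated subalgebra is contained in $\mathfrak A_\theta$. Let $\omega:\mathbb Z_m\to C/\theta$ be onto, and $\pi=\omega\circ\lambda$. For (∗), given $s,i,\beta$, pick $v$ with $\omega(v)=\beta$ and then $u$ in the class of $s_i$ with $\lambda(s(i/u))=v$. Also $\pi(s\circ\sigma)=\pi(s)$ for all $\sigma\in G$. By Lemma 5, $\mathfrak A_\theta\in R(G)$, and so is its subalgebra.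

(b) Identify $C$ with $\mathbb Z_2\times\mathbb Z_m$, let $\theta$ be equality, so that $\mathfrak A_\theta=\mathfrak A(C)$, and let $\pi=(\varepsilon,\lambda)$. Changing one entry within its class or into the missed class realizes all pairs of values, so (∗) holds. For $\sigma\in Alt$ we have $\pi(s\circ\sigma)=\pi(s)$. Apply Lemma 5. $\square$

## 6. Named points in an arbitrary representation

Let $h$ be a homomorphism from the cylindric reduct of $\mathfrak A(C)$ into a full cylindric set algebra with base $W$, such that $h(\iota(Q))\ne\emptyset$. For $x\in B$ write $h(x)$ for $h(\iota(x))$. Fix $s\in h(Q)$. For $t\in{}^FW$ let $[t]=t\cup s|_{\alpha\setminus F}\in{}^\alpha W$; the tail of $s$ stays fixed throughout. Since $h\circ\iota$ is a homomorphism on the cylindric reduct of $\mathfrak B$, and the sums and products in (F1)–(F9) are finite, these facts hold for the $h$-images.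

**Proposition 7.** In this situation there are pairwise distinct points $w_j\in W$ $(j\in J)$ such that:

(a) If $t\in{}^FW$ and $[t]\in h(Q)$, then for each $b\in F$ we have $t_b=w_{\kappa(b)}$ for a unique $\kappa(b)\in J$, and $fst\circ\kappa$ is injective on $F$.

(b) We have
$$|C|\le2m. \tag{5}$$

(c) Suppose $|C|=2m$. Let $a\in F$ and $\kappa^-:F\setminus\{a\}\to J$ with $fst\circ\kappa^-$ injective, and let $c\in C$. Then there is exactly one $\kappa:F\to J$ extending $\kappa^-$ such that $[w\circ\kappa]\in h(R_c)$, where $(w\circ\kappa)_b=w_{\kappa(b)}$.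

**Step 1: a point that acts as a list in every coordinate of $F$.** We claim there is $w_*\in W$ such that for all $a\in F$ and all $t\in{}^FW$ with $t_a=w_*$ we have $[t]\in h(V_a)$. Fix $a_0\in F$. By (F1), $s\in c_{a_0}h(V_{a_0})$, so there is $w_*$ with $s(a_0/w_*)\in h(V_{a_0})$. By (F2), applied to the finitely many coordinates in $F\setminus\{a_0\}$, the entries there may be changed freely, so $[t]\in h(V_{a_0})$ whenever $t_{a_0}=w_*$. Now let $a\ne a_0$ and $t_a=w_*$. Then $[t(a_0/w_*)]$ is in $h(V_{a_0})$ and in $d_{aa_0}$, hence in $h(V_a)$ by (F3). Changing the entry $a_0$ back, we get $[t]\in h(V_a)$ by (F2).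

**Step 2: reading the items off the list.** For $a\neq b$ in $F$ and $j\in J$ let $X^{ab}_j$ be the set of $x\in W$ such that $[t]\in h(D^{ab}_j)$ for some $t\in{}^FW$ with $t_a=w_*$ and $t_b=x$. By (F2), "some" is equivalent to "all".

This set does not depend on $(a,b)$. First, let $a,b,b'$ be distinct and $x\in X^{ab}_j$. Take $t$ with $t_a=w_*$ and $t_b=t_{b'}=x$. Then $[t]\in h(D^{ab}_j)\cap d_{bb'}\subseteq h(D^{ab'}_j)$ by (F3), so $x\in X^{ab'}_j$. By symmetry $X^{ab}_j=X^{ab'}_j$. Second, let $a,a',b$ be distinct and $x\in X^{ab}_j$. Take $t$ with $t_a=t_{a'}=w_*$ and $t_b=x$. Then $[t]\in h(D^{ab}_j)\cap d_{aa'}\subseteq h(D^{a'b}_j)$ by (F3), so $x\in X^{a'b}_j$, and by symmetry $X^{ab}_j=X^{a'b}_j$. To pass from $(a,b)$ to an arbitrary $(a',b')$: if $a\ne b'$, go $(a,b)\to(a,b')\to(a',b')$, where a step may be trivial. If $a=b'$, then $a'\neq a$; pick $e\in F\setminus\{a,a'\}$, which is possible as $f\ge3$, and go $(a,b)\to(a,e)\to(a',e)\to(a',a)$. Write $X_j$ for the common set.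

$X_j$ is nonempty: for $t_a=w_*$, Step 1 and (F6) give $[t]\in h(V_a)\subseteq c_bh(D^{ab}_j)$, so $[t(b/x)]\in h(D^{ab}_j)$ for some $x$, and $x\in X_j$. It has only one element: if $x,y\in X_j$, take distinct $a,b,b'\in F$ and $t$ with $t_a=w_*$, $t_b=x$, $t_{b'}=y$; then $[t]\in h(D^{ab}_j)\cap h(D^{ab'}_j)$, and (F4) gives $x=y$. So $X_j=\{w_j\}$. If $w_j=w_{j'}$ with $j\ne j'$, then $t$ with $t_a=w_*$, $t_b=w_j$ gives $[t]\in h(D^{ab}_j)\cap h(D^{ab}_{j'})$, contradicting (F5). So the $w_j$ are pairwise distinct. We record what the names mean:
$$\text{if }t_a=w_*,\text{ then }[t]\in h(D^{ab}_j)\iff t_b=w_j. \tag{6}$$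

**Step 3: near $s$, only named points occur in $h(Q)$; proof of (a).** Let $[t]\in h(Q)$ and $b\in F$. Choose $a\in F\setminus\{b\}$. Then $[t(a/w_*)]\in h(V_a)$ by Step 1, and $[t(a/w_*)]\in c_ah(Q)=h(c_aQ)$. By (F7), $[t(a/w_*)]\in h(D^{ab}_j)$ for some $j$, so $t_b=w_j$ by (6). The index is unique because the $w_j$ are distinct; call it $\kappa(b)$. Now let $b\ne b'$ in $F$, and choose $a\in F\setminus\{b,b'\}$. By (6), $[t(a/w_*)]\in h(D^{ab}_{\kappa(b)})\cap h(D^{ab'}_{\kappa(b')})\cap h(c_aQ)$. So $fst\,\kappa(b)\ne fst\,\kappa(b')$ by (F8).

**Step 4: each line has room for exactly $2m$ colors; proof of (b) and (c).** Let $a\in F$ and $\kappa^-:F\setminus\{a\}\to J$ with $fst\circ\kappa^-$ injective. Such $\kappa^-$ exist because $|I_0|=f+1$. Let $t_a=w_*$ and $t_b=w_{\kappa^-(b)}$ for $b\ne a$. By (6), $[t]\in h(D^{ab}_{\kappa^-(b)})$ for all $b\in F\setminus\{a\}$. By (F9) and (4), $[t]\in h(c_aQ)=c_ah(R_c)$ for every $c\in C$. So there is $u_c\in W$ with $[t(a/u_c)]\in h(R_c)\subseteq h(Q)$. By (a), $u_c=w_{j_c}$ for some $j_c\in J$ that is *admissible*, meaning $fst(j_c)\notin fst[\kappa^-[F\setminus\{a\}]]$.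 Exactly $(f+1)-(f-1)=2$ first coordinates are allowed, so there are exactly $2m$ admissible $j$'s. If $j_c=j_{c'}$, then the same sequence lies in $h(R_c)$ and $h(R_{c'})$, which are disjoint for $c\neq c'$; so $c\mapsto j_c$ is injective. Hence $|C|\le2m$.

Now let $|C|=2m$. Then $c\mapsto j_c$ is a bijection onto the admissible elements. For a given $c$, the index $j_c$ gives one extension of $\kappa^-$ as required in (c). Conversely, let $[t(a/w_j)]\in h(R_c)$. By (a), $j$ is admissible, so $j=j_{c'}$ for some $c'$. Then $[t(a/w_j)]\in h(R_c)\cap h(R_{c'})$, so $c'=c$ and $j=j_c$. $\square$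

## 7. $2m+1$ colors: too many even for cylindric algebras

The first thing to try with Proposition 7 is to use more colors than a line can hold.

**Proof of Theorem 3.** Take $|C|=2m+1$, any $F$ with $|F|=3$, and $\mathfrak A'=\mathfrak A(C)$. Property 1 is Corollary 6(a). Suppose the cylindric reduct embeds into a product of full cylindric set algebras. Since $\iota(Q)=(\emptyset,C)\ne0$, its image is nonempty in some factor. Composing with the projection to that factor gives $h$ as in Section 6, and (5) is contradicted. $\square$

This already answers (i): such an $\mathfrak A'$ satisfies every equation in at most $n$ variables that is valid in $RQEA_\alpha$, while its reduct to the type of $RQEA_\alpha$ is not in $RQEA_\alpha$. But it says nothing about (ii), because the failure happens in the cylindric reduct, and (ii) only concerns algebras whose cylindric reduct is representable. With too few colors nothing fails at all: if $|C|\le m$, the proof of Corollary 6(a) with $\theta$ equality shows $\mathfrak A(C)\in R(G)$. So $|C|$ must lie above $m$, and by (5) it must not exceed $2m$ if the cylindric reduct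 is to be representable. At $|C|=2m$ the lines are exactly full, which is what makes the count of Section 3 possible.

## 8. $2m$ colors: counting one color along a product of transpositions

**Proof of Theorem 2.** Given an odd $\tau$, choose a finite $F\supseteq supp(\tau)$ with $|F|\ge3$, and let $\mathfrak A=\mathfrak A(C)$ with $|C|=2m$. Properties 1 and 2 are Corollary 6; in particular, forgetting the $P_\sigma$ with $\sigma\in Alt$ shows that the cylindric reduct is in $RCA_\alpha$. For property 3, suppose the reduct of $\mathfrak A$ with only $P_\tau$ is in $R(\{\tau\})$. Composing the embedding with a projection to a factor in which the image of $\iota(Q)$ is nonempty, we get a homomorphism $h$ as in Section 6 which also preserves $P_\tau$. Take $s$ and $w_j$ as there. Fix $c\in C$ and let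
$$K=\{\kappa\in{}^FJ:[w\circ\kappa]\in h(R_c)\}.$$
For $\kappa\in K$ we have $[w\circ\kappa]\in h(Q)$, so $fst\circ\kappa$ is injective by Proposition 7(a). For injective $\psi:F\to I_0$ let
$$n_\psi=|\{\kappa\in K:fst\circ\kappa=\psi\}|.$$
Since $|I_0|=f+1$, $\psi$ extends uniquely to a bijection $\hat\psi:F\cup\{\infty\}\to I_0$. In Section 3, $\psi$ was the pair of classes $(a,b)$, and $\hat\psi(\infty)$ the third class.

**Step 1: one move along a line.** We show that if $a\in F$ and $\hat\psi'=\hat\psi\circ[a,\infty]$, then
$$n_\psi+n_{\psi'}=m^{f-1}. \tag{7}$$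
Note that $\psi$ and $\psi'$ agree on $F\setminus\{a\}$, that $\psi'(a)=\hat\psi(\infty)$, and that $\psi\ne\psi'$. There are $m^{f-1}$ maps $\kappa^-:F\setminus\{a\}\to J$ with $fst\circ\kappa^-=\psi|_{F\setminus\{a\}}$. By Proposition 7(c), each extends in exactly one way to a member $\kappa$ of $K$. By injectivity of $fst\circ\kappa$, $fst(\kappa(a))$ is one of the two elements $\psi(a)$ and $\hat\psi(\infty)=\psi'(a)$ of $I_0$ not in $fst[\kappa^-[F\setminus\{a\}]]$, so $fst\circ\kappa\in\{\psi,\psi'\}$. Conversely, every $\kappa\in K$ with $fst\circ\kappa\in\{\psi,\psi'\}$ is the extension of its own restriction to $F\setminus\{a\}$, which is one of these $\kappa^-$. This proves (7).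

**Step 2: from $\psi$ to $\psi\circ\tau$ in an odd number of moves.** The transpositions $[a,\infty]$, $a\in F$, generate the symmetric group of $F\cup\{\infty\}$, since $[a,b]=[a,\infty][b,\infty][a,\infty]$. Let $\hat\tau$ be the restriction of $\tau$ to $F$, extended by $\infty\mapsto\infty$; it is a permutation because $supp\,\tau\subseteq F$, and it is odd. So
$$\hat\tau=[a_1,\infty][a_2,\infty]\cdots[a_r,\infty]\quad\text{with } r\text{ odd}.$$
Let $\psi_k$ be the restriction to $F$ of $\hat\psi\circ[a_1,\infty]\cdots[a_k,\infty]$. Then $\psi_0=\psi$, $\psi_r=\psi\circ\tau|_F$, and $\hat\psi_{k+1}=\hat\psi_k\circ[a_{k+1},\infty]$. By (7), $n_{\psi_{k+1}}=m^{f-1}-n_{\psi_k}$ for $k<r$. Two such moves cancel, and $r$ is odd, so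
$$n_{\psi\circ\tau}=m^{f-1}-n_\psi. \tag{8}$$

**Step 3: invariance under $\tau$.** By (4), $P_\tau R_c=R_c$. As $h$ preserves $P_\tau$, we have $h(R_c)=P_\tau h(R_c)$, that is, $y\in h(R_c)\iff y\circ\tau\in h(R_c)$ for $y\in{}^\alpha W$. Since $supp\,\tau\subseteq F$, the tail is not moved, and $[w\circ\kappa]\circ\tau=[w\circ(\kappa\circ\tau)]$ for $\kappa\in{}^FJ$, where $\kappa\circ\tau$ means $\kappa\circ\tau|_F$. So $\kappa\in K\iff\kappa\circ\tau\in K$. Hence $\kappa\mapsto\kappa\circ\tau$ is a bijection from $\{\kappa\in K:fst\circ\kappa=\psi\}$ onto $\{\kappa\in K:fst\circ\kappa=\psi\circ\tau\}$, with inverse $\kappa\mapsto\kappa\circ\tau^{-1}$. Therefore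
$$n_{\psi\circ\tau}=n_\psi. \tag{9}$$

**Step 4: parity of $m$.** From (8) and (9), $2n_\psi=m^{f-1}$. This is impossible, because $m=2^n+1$ is odd. So property 3 holds, Theorem 2 is proved, and with it Theorem 4. $\square$

## 9. Which permutations are cheap over which

The same algebras compare other pairs of classes $R(\Sigma')$ and $R(\Sigma)$, and they handle universal formulas as well as equations. For $\Sigma'\subseteq\Sigma$, say that a set $E$ of formulas axiomatizes $R(\Sigma)$ over $R(\Sigma')$ if $R(\Sigma)$ is exactly the class of models of $E$ whose $\Sigma'$-reduct is in $R(\Sigma')$. A universal formula is a quantifier-free formula with all its variables universally quantified. If it has $n$ variables and is valid in a class $\mathcal K$, then it holds in every algebra all of whose subalgebras generated by at most $n$ elements are in $\mathcal K$, since its quantifier-free part is evaluated inside the subalgebra generated by the values of the variables.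

**Theorem 8.** Let $\alpha\ge3$.

(a) Let $\Sigma'\subseteq\Sigma\subseteq G$ with $\Sigma'\subseteq Alt$ and $\Sigma\not\subseteq Alt$. Then $R(\Sigma)$ is not axiomatizable over $R(\Sigma')$ by any set of universal formulas containing only finitely many variables.

(b) For each $n$, the set of all $n$-variable universal formulas valid in $RQEA_\alpha$ has a model whose cylindric reduct is not in $RCA_\alpha$.

(c) If $\Sigma'\subseteq\Sigma\subseteq\langle\Sigma'\rangle$ (the generated subgroup), then $R(\Sigma)$ is axiomatized over $R(\Sigma')$ by equations in one variable.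

**Proof.** (a) Let $E$ be such a set with at most $n$ variables, $n\ge1$, and let $\tau\in\Sigma$ be odd. Take $\mathfrak A$ from Theorem 2. In its $\Sigma$-reduct, each subalgebra generated by at most $n$ elements is contained in the subalgebra of $\mathfrak A$ generated by the same elements, which is in $R(G)$ by property 1. So it is a subalgebra of the $\Sigma$-reduct of a member of $R(G)$, and it is in $R(\Sigma)$. Since $E$ is valid in $R(\Sigma)$, the $\Sigma$-reduct of $\mathfrak A$ satisfies $E$. Its $\Sigma'$-reduct is in $R(\Sigma')$ by property 2 and $\Sigma'\subseteq Alt$. But it is not in $R(\Sigma)$, since otherwise the reduct with only $P_\tau$ would be in $R(\{\tau\})$, contradicting property 3.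

(b) We may take $n\ge1$. Consider the reduct of $\mathfrak A'$ from Theorem 3 to the type of $RQEA_\alpha$. Its subalgebras generated by at most $n$ elements are in $RQEA_\alpha$ by property 1, so it satisfies the universal formulas in question, and its cylindric reduct is not in $RCA_\alpha$.

(c) Elements of $G$ have finite order, so inverses are powers, and each $\sigma\in\Sigma$ is a product $\sigma=\sigma_1\cdots\sigma_k$ ($k\ge0$) of members of $\Sigma'$. The equations $P_\sigma x=P_{\sigma_1}\cdots P_{\sigma_k}x$ are valid in $R(\Sigma)$, because $P_\rho P_{\rho'}=P_{\rho\rho'}$ in set algebras, and $\Sigma'$-reducts of members of $R(\Sigma)$ are in $R(\Sigma')$. Conversely, let an algebra satisfy these equations and let $g$ be an embedding of its $\Sigma'$-reduct into a product of full set algebras. Then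
$$g(P_\sigma x)=g(P_{\sigma_1}\cdots P_{\sigma_k}x)=P_{\sigma_1}\cdots P_{\sigma_k}g(x)=P_\sigma g(x),$$
so $g$ preserves every $P_\sigma$, $\sigma\in\Sigma$, and the algebra is in $R(\Sigma)$. $\square$
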